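\title{The ground state of a quantum layer over an asymptotically flat surface with integrable curvature}

\begin{abstract}
Let $\Sigma$ be a complete noncompact oriented surface immersed in $\mathbb{R}^3$, whose second fundamental form tends to zero at infinity and whose Gauss curvature $K$ is integrable. We consider the Dirichlet Laplacian on the layer of half-width $a$ around $\Sigma$ and prove that, unless $\Sigma$ is totally geodesic, the bottom of its spectrum lies strictly below the essential spectrum. This proves a conjecture stated by Lin and Lu. The proof rests on a dichotomy for the mean curvature $H$. If $H\notin H^{-1}(\Sigma)$, trial functions built from the first two transverse modes give infinitely many eigenvalues below the essential spectrum. If $H\in H^{-1}(\Sigma)$, the total curvature is quantized, $\int_\Sigma K\in\{0,-4\pi,-8\pi,\dots\}$, and its sign is then the favorable one.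
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Layers around surfaces}
Let $\Sigma$ be a smooth, connected, oriented, noncompact surface and $X:\Sigma\to\mathbb{R}^3$ a smooth immersion whose induced metric $g$ is complete. Let $N$ be the unit normal and $A=-dN$ the shape operator, a $g$-symmetric endomorphism of $T\Sigma$ once $T_x\Sigma$ is identified with $dX(T_x\Sigma)$. Its eigenvalues $k_1,k_2$ are the principal curvatures; $H=k_1+k_2$ is the mean curvature and $K=k_1k_2$ the Gauss curvature. We write $d\Sigma$, $\nabla$, $\nabla^2$ and $\Delta=\operatorname{tr}\nabla^2$ for the area element, gradient, Hessian and Laplacian of $g$, applied componentwise to $\mathbb{R}^3$-valued maps. Then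
\begin{equation}\label{eq:gaussformula}
\nabla^2X(v,w)=g(Av,w)\,N,\qquad \Delta X=HN .
\end{equation}
The surface is \emph{totally geodesic} if $A\equiv0$. Let $|A(x)|$ be the operator norm or the Hilbert--Schmidt norm of $A(x)$; only $|k_i|\le|A|$ will be used. Put $\|A\|=\sup_\Sigma|A|$. We assume throughout:
\begin{itemize}
\item[(H1)] $\Sigma$ is \emph{asymptotically flat}: for every $\varepsilon>0$ there is a compact set outside of which $|A|<\varepsilon$;
\item[(H2)] the curvature is \emph{integrable}: $\int_\Sigma|K|\,d\Sigma<\infty$;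
\item[(H3)] the radius $a>0$ satisfies $a\|A\|<C_0<1$ for a constant $C_0$.
\end{itemize}
By (H1), $\|A\|$ is finite, so (H3) holds for all small $a$.

The \emph{quantum layer} built from $\Sigma$ is the manifold $\Omega=\Sigma\times(-a,a)$ with the pullback of the Euclidean metric under $F(x,t)=X(x)+tN(x)$. Since $dF(v)=(I-tA)v$ for $v\in T_x\Sigma$ and $dF(\partial_t)=N$, hypothesis (H3) makes $F$ an immersion, the metric is $g((I-tA)\,\cdot\,,(I-tA)\,\cdot\,)+dt^2$, and the volume element is $J\,dt\,d\Sigma$ with
\begin{equation}\label{eq:J}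
J(x,t)=(1-tk_1)(1-tk_2)=1-tH+t^2K,\qquad (1-C_0)^2\le J\le(1+C_0)^2 .
\end{equation}
The \emph{Dirichlet Laplacian} $-\Delta_\Omega$ is the self-adjoint operator in $L^2(\Omega)$ associated with the closure of the form $q(u)=\int_\Omega|du|^2$ on $C_0^\infty(\Omega)$. All functions are real. Recall that the essential spectrum $\sigma_{\rm ess}$ is the spectrum $\sigma$ with the isolated eigenvalues of finite multiplicity removed. The \emph{ground state exists} if
\[
\inf\sigma(-\Delta_\Omega)<\inf\sigma_{\rm ess}(-\Delta_\Omega);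
\]
the bottom of the spectrum is then an isolated eigenvalue of finite multiplicity. The following conjecture is stated by Lin and Lu \cite{LinLu}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\Sigma\subset\mathbb{R}^3$ is an embedded, asymptotically flat surface with integrable Gauss curvature which is not totally geodesic, then the ground state of the quantum layer built from $\Sigma$ exists.}

\subsection{What to expect}\label{sec:expect}
Put $\kappa=\pi/(2a)$. The number $\kappa^2$ is the first Dirichlet eigenvalue of $-d^2/dt^2$ on $(-a,a)$, with eigenfunction $\cos\kappa t$. For the plane, $\Omega=\mathbb{R}^2\times(-a,a)$, and separation of variables gives $\sigma=\sigma_{\rm ess}=[\kappa^2,\infty)$: there is no ground state, and totally geodesic surfaces must be excluded. For a round cylinder of radius larger than $a$, $\Omega$ is the product of an annulus and a line, so $\sigma=\sigma_{\rm ess}=[\lambda_1,\infty)$ with $\lambda_1$ the first Dirichlet eigenvalue of the annulus. Here $K\equiv0$ and $A\not\equiv0$, so (H1) cannot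 be dropped. Under (H1) the layer resembles the flat one near infinity, one expects the essential spectrum not to go below $\kappa^2$, and the question becomes whether bending pushes the bottom of the spectrum below $\kappa^2$.

A computation along a single normal segment suggests that it does. Fix $x$, let $v$ be smooth on $[-a,a]$ with $v(\pm a)=0$, and put $u=J^{-1/2}v$, so that $\int u^2J\,dt=\int v^2\,dt$. Expanding $u_t^2J=\big(v'-\tfrac12(\log J)'v\big)^2$ and integrating the cross term by parts,
\[
\int_{-a}^a u_t^2J\,dt=\int_{-a}^a\Big(v'^2+\big[\tfrac12(\log J)''+\tfrac14\big((\log J)'\big)^2\big]v^2\Big)dt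
=\int_{-a}^a\Big(v'^2-\frac{(k_1-k_2)^2}{4J^2}\,v^2\Big)dt .
\]
Indeed, with $\tilde k_i=k_i/(1-tk_i)$ we have $(\log J)'=-\tilde k_1-\tilde k_2$, $(\log J)''=-\tilde k_1^2-\tilde k_2^2$ and $\tilde k_1-\tilde k_2=(k_1-k_2)/J$. So on every normal segment the transverse energy of $J^{-1/2}\cos\kappa t$ is at most $\kappa^2$ times its norm, with strict inequality at each nonumbilical point: curvature acts as an attractive potential. This is not a proof. The function $J^{-1/2}\cos\kappa t$ depends on $x$ through $A$, its tangential gradient contains $\nabla A$, and (H1)--(H3) say nothing about $\nabla A$. The task is to keep enough of the attraction with trial functions whose tangential energy is under control.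

\subsection{Results}
\begin{theorem}\label{thm:main}
Assume \textup{(H1)--(H3)}. If $\Sigma$ is not totally geodesic, then
\[
\inf\sigma(-\Delta_\Omega)<\kappa^2\le\inf\sigma_{\rm ess}(-\Delta_\Omega).
\]
In particular the ground state exists.
\end{theorem}

Thus the conjecture is true. Embeddedness is not used: $\Omega$ is an abstract Riemannian manifold, and neither $X$ nor $F$ has to be injective.

For $\psi\in C_c^\infty(\Sigma)$ put
\[
\ell(\psi)=\int_\Sigma H\psi\,d\Sigma,\qquad \|\psi\|_{H^1}^2=\int_\Sigma\big(\psi^2+|\nabla\psi|^2\big)\,d\Sigma .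
\]
We write $H\in H^{-1}(\Sigma)$ if there is a constant $M$ with $|\ell(\psi)|\le M\|\psi\|_{H^1}$ for all $\psi\in C_c^\infty(\Sigma)$. For instance, $H\in L^2(\Sigma)$ implies $H\in H^{-1}(\Sigma)$. The geometric core of the proof is the following theorem.

\begin{theorem}\label{thm:quant}
Assume \textup{(H1)--(H3)}. If $H\in H^{-1}(\Sigma)$, then $\int_\Sigma K\,d\Sigma\in\{0,-4\pi,-8\pi,\dots\}$.
\end{theorem}

In the opposite case much more than a ground state exists.

\begin{theorem}\label{thm:infinite}
Assume \textup{(H1)--(H3)}. If $H\notin H^{-1}(\Sigma)$, then $\inf\sigma_{\rm ess}(-\Delta_\Omega)=\kappa^2$, and $-\Delta_\Omega$ has infinitely many eigenvalues, counted with multiplicity, below $\kappa^2$; they accumulate at $\kappa^2$. This is the case whenever $\int_\Sigma K\,d\Sigma\notin4\pi\mathbb{Z}$, for example whenever $\int_\Sigma K\,d\Sigma>0$.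
\end{theorem}

Section~\ref{sec:tools} recalls what integrable curvature implies. Section~\ref{sec:form} bounds the essential spectrum and reduces Theorem~\ref{thm:main} to making the quantity $a\int K-\frac83\ell(\psi)+c\|\psi\|_{H^1}^2$ negative. Section~\ref{sec:spectral} derives Theorems~\ref{thm:main} and~\ref{thm:infinite} from Theorem~\ref{thm:quant}. Section~\ref{sec:energy} proves Theorem~\ref{thm:quant} when $H\in L^2$, where it is a statement about the degree of the Gauss map, and shows by an example why this case does not suffice. Section~\ref{sec:quant} reduces the general case to the same degree argument by smoothing the surface. Section~\ref{sec:sharp} shows that all values in Theorem~\ref{thm:quant} occur for immersions.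

\section{Surfaces with integrable curvature}\label{sec:tools}

We use two published theorems. The first describes the ends conformally.

\begin{theorem}[Huber \cite{Huber}]\label{thm:huber}
A complete oriented surface with $\int|K|<\infty$ is conformally equivalent to a compact Riemann surface with finitely many points removed.
\end{theorem}

We identify $\Sigma$ with $\overline\Sigma\setminus\{p_1,\dots,p_m\}$. As $\Sigma$ is noncompact, $m\ge1$, so $\chi(\Sigma)=2-2\operatorname{genus}(\overline\Sigma)-m\le1$; in particular $\Sigma$ is finitely connected. Fix disjoint coordinate discs $\{|z_j|<1\}$ centered at the $p_j$. On the punctured discs $g=e^{2\mu_j}|dz_j|^2$ with smooth $\mu_j$.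

The second theorem expresses the total curvature through the area of large balls. We write $B(o,r)$ for the open metric ball.

\begin{theorem}[Hartman \cite{Hartman}, Shiohama \cite{Shiohama}]\label{thm:hartman}
For a complete, finitely connected, noncompact oriented surface $\Sigma$ with $\int|K|<\infty$ and any $o\in\Sigma$,
\[
\lim_{r\to\infty}\frac{2\operatorname{Area}(B(o,r))}{r^2}=2\pi\chi(\Sigma)-\int_\Sigma K\,d\Sigma .
\]
\end{theorem}

The left side is nonnegative, which gives the Cohn-Vossen inequality
\begin{equation}\label{eq:CV}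
\int_\Sigma K\,d\Sigma\le2\pi\chi(\Sigma)\le2\pi .
\end{equation}

The constant function $1$ would be the ideal tangential factor of a trial function, since it has no gradient, but it does not have compact support. Theorem~\ref{thm:huber} lets us approximate it at vanishing cost.

\begin{lemma}\label{lem:cutoff}
There are Lipschitz functions $\varphi_n:\Sigma\to[0,1]$ with compact support such that $\int_\Sigma|\nabla\varphi_n|^2\,d\Sigma\to0$ and every compact set lies in the interior of $\{\varphi_n=1\}$ for all large $n$.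
\end{lemma}

\begin{proof}
Let $s_n\in(0,1)$, $s_n\to0$. Put $\varphi_n=1$ off $\bigcup_j\{|z_j|<s_n\}$, $\varphi_n=0$ where $|z_j|<s_n^2$, and
\[
\varphi_n=\frac{\log(|z_j|/s_n^2)}{\log(1/s_n)}\quad\text{ where } s_n^2\le|z_j|\le s_n .
\]
The open sets $\Sigma\setminus\bigcup_j\{|z_j|\le s\}$ increase to $\Sigma$ as $s\downarrow0$, so each compact set lies in one of them. In dimension two the Dirichlet integral is conformally invariant: for $g=e^{2\mu}|dz|^2$ the factor $e^{-2\mu}$ in $|\nabla\varphi|^2$ cancels the factor $e^{2\mu}$ in $d\Sigma$. Hence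
\[
\int_\Sigma|\nabla\varphi_n|^2\,d\Sigma=\frac{m}{\log^2(1/s_n)}\int_{s_n^2}^{s_n}\frac{2\pi\,ds}{s}=\frac{2\pi m}{\log(1/s_n)}\to0.\qedhere
\]
\end{proof}

\section{The quadratic form of the layer}\label{sec:form}

For $u$ on $\Omega$ let $\nabla u$ be the $g$-gradient in $x$ at fixed $t$. Since $I-tA$ is symmetric,
\begin{equation}\label{eq:form}
q(u)=\int_\Sigma\int_{-a}^a\big(u_t^2+|(I-tA)^{-1}\nabla u|^2\big)J\,dt\,d\Sigma,\qquad \|u\|^2=\int_\Sigma\int_{-a}^au^2J\,dt\,d\Sigma .
\end{equation}
The form domain is the closure of $C_0^\infty(\Omega)$ in the norm $(q(u)+\|u\|^2)^{1/2}$. By (H3) this norm is equivalent to the $H^1$ norm of the product metric $g+dt^2$.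

We use two textbook facts about a nonnegative self-adjoint operator $T$ with form $q$. \emph{Weyl's criterion}: if $\lambda\in\sigma_{\rm ess}(T)$, there is an orthonormal sequence $u_n$ in the domain of $T$ with $\|(T-\lambda)u_n\|\to0$. \emph{Min--max}: let $\mu_k$ be the infimum, over $k$-dimensional subspaces $L$ of the form domain, of $\max_{u\in L\setminus\{0\}}q(u)/\|u\|^2$. Then $\mu_1=\inf\sigma(T)$, and if $\mu_k<\inf\sigma_{\rm ess}(T)$, then $\mu_1\le\dots\le\mu_k$ are the first $k$ eigenvalues of $T$, counted with multiplicity.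

\subsection{The essential spectrum}
\begin{proposition}\label{prop:ess}
$\inf\sigma_{\rm ess}(-\Delta_\Omega)\ge\kappa^2$.
\end{proposition}

\begin{proof}
A Weyl sequence escapes to infinity, where $J$ is close to $1$ by (H1). Let $\lambda\in\sigma_{\rm ess}$ and let $u_n$ be as in Weyl's criterion. Then $u_n\rightharpoonup0$ in $L^2(\Omega)$ and $q(u_n)=\langle-\Delta_\Omega u_n,u_n\rangle\to\lambda$, so $u_n$ is bounded in the form domain. Let $\varepsilon\in(0,1)$ and choose a compact $Q\subset\Sigma$ with $a|A|<\varepsilon$ off $Q$.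

\emph{Over $Q$ the sequence tends to zero.} Cover $Q$ by finitely many charts and choose $\theta_1,\dots,\theta_l\in C_c^\infty(\Sigma)$, each supported in one chart, with $\sum\theta_i=1$ on $Q$. In the chart and extended by zero for $|t|\ge a$, the functions $\theta_iu_n$ are limits in $H^1(\mathbb{R}^3)$ of smooth functions, bounded in $H^1(\mathbb{R}^3)$, supported in a fixed compact set, and weakly null in $L^2$. By Rellich's theorem $\theta_iu_n\to0$ in $L^2$. Hence $\delta_n:=\int_Q\int u_n^2J\,dt\,d\Sigma\to0$.

\emph{Off $Q$ the transverse energy is almost $\kappa^2$.} For $u\in C_0^\infty(\Omega)$ and each $x$ we have $\int_{-a}^au_t^2\,dt\ge\kappa^2\int_{-a}^au^2\,dt$. Integrate over $\Sigma\setminus Q$; both sides are then continuous in the form norm, so the integrated inequality holds on the form domain. Off $Q$, $(1-\varepsilon)^2\le J\le(1+\varepsilon)^2$, whence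
\[
q(u_n)\ge(1-\varepsilon)^2\kappa^2\int_{\Sigma\setminus Q}\int_{-a}^au_n^2\,dt\,d\Sigma\ge\Big(\frac{1-\varepsilon}{1+\varepsilon}\Big)^2\kappa^2(1-\delta_n).
\]
Let $n\to\infty$ and then $\varepsilon\to0$ to get $\lambda\ge\kappa^2$.
\end{proof}

\subsection{Trial functions with two transverse modes}
To first order in $t$, the function $J^{-1/2}\cos\kappa t$ of Section~\ref{sec:expect} is $\cos\kappa t+\frac H2\,t\cos\kappa t$: the first mode plus an odd correction with coefficient proportional to $H$. We keep this shape but leave the coefficient free, so that its gradient can be paid for. Let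
\[
\xi_1(t)=\cos\kappa t,\qquad\xi_2(t)=\sin2\kappa t
\]
be the first two Dirichlet modes of $(-a,a)$. They vanish at $\pm a$, and $\int\xi_1^2=\int\xi_2^2=a$, $\int\xi_1\xi_2=0$, $\int\xi_2'^2=4\kappa^2a$. Put
\[
c_1=a\Big(\frac{1+C_0}{1-C_0}\Big)^2,\qquad c_2=\max\{c_1,\ 4\kappa^2a(1+C_0)^2\}.
\]

\begin{proposition}\label{prop:trial}
Let $\varphi,\psi$ be Lipschitz functions on $\Sigma$ with compact support. Then $u=\varphi\,\xi_1+\psi\,\xi_2$ is in the form domain, and
\begin{equation}\label{eq:trial}
q(u)-\kappa^2\|u\|^2\le\int_\Sigma\Big(aK\varphi^2-\tfrac83H\varphi\psi\Big)d\Sigma+c_1\int_\Sigma|\nabla\varphi|^2\,d\Sigma+c_2\|\psi\|_{H^1}^2 .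
\end{equation}
\end{proposition}

\begin{proof}
\emph{Form domain.} The function $u$ is Lipschitz with compact support in $\Sigma\times[-a,a]$ and vanishes for $t=\pm a$. The truncation $u_\delta=\operatorname{sgn}(u)(|u|-\delta)_+$ is Lipschitz with support in $\{|u|\ge\delta\}$, a compact subset of $\Omega$, so a partition of unity and mollification in charts put it in the form domain. Moreover $|u_\delta-u|\le\delta$, $du_\delta=\mathbf 1_{\{|u|>\delta\}}du$ a.e., and $du=0$ a.e.\ on $\{u=0\}$. By dominated convergence $u_\delta\to u$ in the form norm.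

\emph{Transverse terms.} Fix $x$. For $\eta$ smooth on $[-a,a]$ with $\eta(\pm a)=0$, integration by parts and $\xi_1''=-\kappa^2\xi_1$ give
\begin{equation}\label{eq:ibp}
\int_{-a}^a\big(\xi_1'\eta'-\kappa^2\xi_1\eta\big)J\,dt=-\int_{-a}^a\xi_1'\,\eta\,J_t\,dt,\qquad J_t=-H+2tK .
\end{equation}
Expand $\int(u_t^2-\kappa^2u^2)J\,dt$ in $\varphi$ and $\psi$. The coefficient of $\varphi^2$ is \eqref{eq:ibp} with $\eta=\xi_1$:
\[
-\tfrac12\int(\xi_1^2)'J_t\,dt=\tfrac12\int\xi_1^2J_{tt}\,dt=aK .
\]
The coefficient of $2\varphi\psi$ is \eqref{eq:ibp} with $\eta=\xi_2$. Since $\xi_1'\xi_2$ is even, $\int t\,\xi_1'\xi_2\,dt=0$, and the coefficient is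
\[
H\int_{-a}^a\xi_1'\xi_2\,dt=-H\int_{-a}^a2\kappa\sin^2\kappa t\,\cos\kappa t\,dt=-\tfrac23H\Big[\sin^3\kappa t\Big]_{-a}^{a}=-\tfrac43H .
\]
The coefficient of $\psi^2$ is at most $\int\xi_2'^2J\,dt\le4\kappa^2a(1+C_0)^2\le c_2$.

\emph{Tangential term.} By (H3), $|(I-tA)^{-1}\nabla u|^2J\le(c_1/a)|\nabla u|^2$, and by orthogonality of the modes $\int|\nabla u|^2dt=a(|\nabla\varphi|^2+|\nabla\psi|^2)$. Adding up and integrating over $\Sigma$ gives \eqref{eq:trial}.
\end{proof}

The first mode alone sees only $K$, because it is even and the term $-tH$ of $J$ is odd. The second mode couples to $H$, with a gain linear in $\psi$ and a cost quadratic in $\psi$. For $\psi\in C_c^\infty(\Sigma)$ define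
\begin{equation}\label{eq:E}
E(\psi)=a\int_\Sigma K\,d\Sigma-\tfrac83\,\ell(\psi)+c_2\|\psi\|_{H^1}^2 .
\end{equation}

\begin{corollary}\label{cor:E}
If $E(\psi)<0$ for some $\psi\in C_c^\infty(\Sigma)$, then $\inf\sigma(-\Delta_\Omega)<\kappa^2$.
\end{corollary}

\begin{proof}
Take $\varphi=\varphi_n$ in \eqref{eq:trial}. For large $n$, $\varphi_n=1$ on $\operatorname{supp}\psi$, so $\int H\varphi_n\psi=\ell(\psi)$. By (H2) and dominated convergence $\int K\varphi_n^2\to\int K$, and $\int|\nabla\varphi_n|^2\to0$. So the right side tends to $E(\psi)$, and for large $n$ the function $u$ satisfies $q(u)<\kappa^2\|u\|^2$. Then $u\ne0$ and $\mu_1<\kappa^2$.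
\end{proof}

If $\int K<0$, the choice $\psi=0$ suffices. If $\int K>0$, the first term of $E$ is a fixed positive amount, and the best that multiples of a given $\psi\neq0$ achieve is
\[
\min_{s\in\mathbb{R}}E(s\psi)=a\int_\Sigma K\,d\Sigma-\frac{16}{9c_2}\,\frac{\ell(\psi)^2}{\|\psi\|_{H^1}^2}.
\]
As $c_2$ is a crude constant, success is guaranteed only if $\ell(\psi)/\|\psi\|_{H^1}$ is unbounded, that is, if $H\notin H^{-1}(\Sigma)$. The simplest surface with $\int K>0$ shows that this is what happens.

\begin{example}[A cone with rounded tip]\label{ex:cone}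
Let $\alpha\in(0,\pi/2)$, and let $\Sigma$ be a smooth graph over $\mathbb{R}^2$ that coincides outside a compact set with the part $r\ge r_0\ge1$ of the cone $X=(r\sin\alpha\cos\theta,\,r\sin\alpha\sin\theta,\,r\cos\alpha)$. There $g=dr^2+r^2\sin^2\alpha\,d\theta^2$, and for the inward normal the principal curvatures are $0$ and $r^{-1}\cot\alpha$. So (H1) and (H2) hold. A circle $r=\text{const}$ has length $2\pi r\sin\alpha$ and geodesic curvature $1/r$, so the Gauss--Bonnet formula gives $\int K=2\pi(1-\sin\alpha)>0$. Let $\psi_R=b_R(r)/r$, with $b_R$ smooth, $0\le b_R\le1$, $|b_R'|\le2$, supported in $(r_0,R+1)$ and equal to $1$ on $[r_0+1,R]$. Then $|\psi_R'|\le3/r$, and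
\[
\ell(\psi_R)=2\pi\cos\alpha\int\psi_R\,dr\ge2\pi\cos\alpha\,\log\frac{R}{r_0+1},\qquad
\|\psi_R\|_{H^1}^2\le20\pi\sin\alpha\,\log\frac{R+1}{r_0}.
\]
The ratio $\ell(\psi_R)^2/\|\psi_R\|^2_{H^1}$ grows like $\log R$, so $H\notin H^{-1}(\Sigma)$. The positive curvature at the tip opens the surface into a cone, and the mean curvature of the cone decays just slowly enough to pay for it.
\end{example}

Theorem~\ref{thm:quant} says that this mechanism is general.

\section{From quantization to the spectrum}\label{sec:spectral}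

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:quant}]
By Proposition~\ref{prop:ess} and Corollary~\ref{cor:E} it suffices to find $\psi\in C_c^\infty(\Sigma)$ with $E(\psi)<0$.

If $H\notin H^{-1}(\Sigma)$, there are $\psi_k$ with $\|\psi_k\|_{H^1}=1$ and, after a change of signs, $\ell(\psi_k)\to+\infty$. Then $E(\psi_k)\to-\infty$.

Let $H\in H^{-1}(\Sigma)$. By Theorem~\ref{thm:quant}, $\int K\le0$. If $\int K<0$, then $E(0)<0$. If $\int K=0$ and $H\not\equiv0$, pick $\psi$ with $\ell(\psi)>0$; then $E(s\psi)=-\frac83s\,\ell(\psi)+c_2s^2\|\psi\|^2_{H^1}<0$ for small $s>0$. If $\int K=0$ and $H\equiv0$, then $k_2=-k_1$, and the continuous function $K=-k_1^2\le0$ has integral zero, so $A\equiv0$. This case is excluded, and it is the only place where we use that $\Sigma$ is not totally geodesic.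
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}, given Theorem~\ref{thm:quant}]
Let $H\notin H^{-1}(\Sigma)$. We build infinitely many trial functions with negative $q-\kappa^2\|\cdot\|^2$ and disjoint supports. This is possible because the unboundedness of $\ell$ comes from infinity.

\emph{Step 1: for every compact $Q$, $\ell$ is unbounded on the $H^1$-unit ball of $C_c^\infty(\Sigma\setminus Q)$.} Take $\theta\in C_c^\infty(\Sigma)$ with $\theta=1$ near $Q$. For $\psi\in C_c^\infty(\Sigma)$ write $\ell(\psi)=\ell(\theta\psi)+\ell((1-\theta)\psi)$. Here $|\ell(\theta\psi)|\le\|\theta H\|_{L^2}\|\psi\|_{H^1}$, while $(1-\theta)\psi\in C_c^\infty(\Sigma\setminus Q)$ has $H^1$ norm at most $C_\theta\|\psi\|_{H^1}$. A bound for $\ell$ on $C_c^\infty(\Sigma\setminus Q)$ would therefore give $H\in H^{-1}(\Sigma)$.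

\emph{Step 2: construction.} Suppose that $u_1,\dots,u_{k-1}$ are constructed and vanish outside $Q\times(-a,a)$ with $Q$ compact ($Q=\emptyset$ if $k=1$). Let $D=\sup_n\int|\nabla\varphi_n|^2<\infty$. Choose $i$ with $\varphi_i=1$ on a neighborhood $U$ of $Q$, and let $Q^*=\operatorname{supp}\varphi_i\supset U$. By Step~1 there is $\psi\in C_c^\infty(\Sigma\setminus Q^*)$ with $\|\psi\|_{H^1}=1$ and
\[
\tfrac83\,\ell(\psi)>a\int_\Sigma|K|\,d\Sigma+4c_1D+c_2 .
\]
Choose $n$ with $\varphi_n=1$ on $Q^*\cup\operatorname{supp}\psi$ and put $\varphi=\varphi_n(1-\varphi_i)=\varphi_n-\varphi_i$. Then $0\le\varphi\le1$, $\varphi=1$ on $\operatorname{supp}\psi$, $\varphi=0$ on $U$, and $\int|\nabla\varphi|^2\le2D+2D$. By \eqref{eq:trial}, $u_k=\varphi\,\xi_1+\psi\,\xi_2$ satisfies $q(u_k)<\kappa^2\|u_k\|^2$. It vanishes over $U$ and outside a compact subset of $\Sigma$ times $(-a,a)$.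

\emph{Step 3: min--max.} The $u_k$ are nonzero with pairwise disjoint supports, so they are orthogonal both in $L^2$ and for $q$. Hence $q(u)<\kappa^2\|u\|^2$ for every nonzero $u$ in the $k$-dimensional span of $u_1,\dots,u_k$, and the maximum of $q(u)/\|u\|^2$ there is attained. So $\mu_k<\kappa^2\le\inf\sigma_{\rm ess}$ for every $k$, and there are infinitely many eigenvalues in $[0,\kappa^2)$. Each has finite multiplicity, so infinitely many are distinct and they have an accumulation point in $[0,\kappa^2]$. Such a point is not isolated in the spectrum, hence lies in $\sigma_{\rm ess}$, and by Proposition~\ref{prop:ess} it equals $\kappa^2$. Thus $\inf\sigma_{\rm ess}=\kappa^2$.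

Finally, if $\int K\notin4\pi\mathbb{Z}$, then $H\notin H^{-1}(\Sigma)$ by Theorem~\ref{thm:quant}; and if $\int K>0$, then $\int K\in(0,2\pi]$ by \eqref{eq:CV}, so $\int K\notin4\pi\mathbb{Z}$.
\end{proof}

\section{Gauss maps of finite energy}\label{sec:energy}

Let $\omega$ be the area form of the unit sphere $S^2$. For an oriented immersed surface with Gauss map $N$ we have $N^*\omega=\det(dN)\,d\Sigma=K\,d\Sigma$, and this $K$ is the curvature of the induced metric by Gauss's theorem. For a smooth map $G$ from a closed oriented surface to $S^2$, $\int G^*\omega=4\pi\deg G$ with $\deg G\in\mathbb{Z}$. So the total curvature of $\Sigma$ is in $4\pi\mathbb{Z}$ if $N$ can be closed up at the punctures at no cost in area. Finite energy suffices for this. For a map $\nu:\Sigma\to\mathbb{R}^3$ let $|d\nu|^2=\sum_i|\nabla\nu^i|^2$, so that $|d\nu(v)|\le|d\nu|\,|v|_g$.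

\begin{lemma}\label{lem:degree}
Let $\nu:\Sigma\to S^2$ be smooth with $\int_\Sigma|d\nu|^2\,d\Sigma<\infty$. Then $\nu^*\omega$ is integrable and $\int_\Sigma\nu^*\omega\in4\pi\mathbb{Z}$.
\end{lemma}

\begin{proof}
For a $g$-orthonormal frame, $|\nu^*\omega(e_1,e_2)|\le|d\nu(e_1)|\,|d\nu(e_2)|\le|d\nu|^2$, which gives integrability.

\emph{Short loops.} Write $z_j=se^{i\theta}$ and let $L_j(s)$ be the length of the closed curve $\theta\mapsto\nu(s,\theta)$ in $S^2$. Since $|\partial_\theta|_g=e^{\mu_j}s$ and $d\Sigma=e^{2\mu_j}s\,ds\,d\theta$, the Cauchy--Schwarz inequality gives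
\[
L_j(s)^2\le2\pi\int_0^{2\pi}|d\nu|^2e^{2\mu_j}s^2\,d\theta,\qquad\sum_{j=1}^m\int_0^1L_j(s)^2\,\frac{ds}{s}\le2\pi\int_\Sigma|d\nu|^2\,d\Sigma<\infty .
\]
As $\int_0ds/s=\infty$, the function $\sum_jL_j^2$ has no positive lower bound on any interval $(0,s_0)$. So there are $\sigma_n\to0$ with $\Lambda_n:=\max_jL_j(\sigma_n)\to0$. We may assume $\sigma_n<\frac12$ and $\Lambda_n<\pi$.

\emph{Closing up.} Fix $n$, write $\sigma=\sigma_n$, and let $S_n=\Sigma\setminus\bigcup_j\{|z_j|<\sigma\}$. Let $q_j=\nu(\sigma,0)$ in the $j$-th disc. The loop $\nu(\sigma,\cdot)$ stays within distance $\Lambda_n/2<\pi/2$ of $q_j$, so $\langle\nu(\sigma,\theta),q_j\rangle>0$. Choose smooth functions $\beta:[\sigma,1)\to[\sigma,1)$, equal to $\sigma$ near $\sigma$ and to $s$ for $s\ge\frac34$, and $\lambda:[0,\sigma]\to[0,1]$, equal to $0$ near $0$ and to $1$ near $\sigma$. Define $G:\overline\Sigma\to S^2$ by $G=\nu$ off the unit discs and, in the $j$-th disc,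
\[
G(s,\theta)=\nu(\beta(s),\theta)\quad(\sigma\le s<1),\qquad
G(s,\theta)=\frac{(1-\lambda(s))\,q_j+\lambda(s)\,\nu(\sigma,\theta)}{|(1-\lambda(s))\,q_j+\lambda(s)\,\nu(\sigma,\theta)|}\quad(s\le\sigma).
\]
The numerator has positive inner product with $q_j$, so it does not vanish. Near $s=\sigma$ both formulas give $\nu(\sigma,\theta)$, and near $p_j$ the map is constant. So $G$ is smooth and $\int_{\overline\Sigma}G^*\omega\in4\pi\mathbb{Z}$.

\emph{The collar costs nothing.} If $\nu^*\omega=w(s,\theta)\,ds\wedge d\theta$, then $G^*\omega=w(\beta(s),\theta)\beta'(s)\,ds\wedge d\theta$ for $s\ge\sigma$, and $\int_\sigma^{3/4}w(\beta(s),\theta)\beta'(s)\,ds=\int_\sigma^{3/4}w(s,\theta)\,ds$ by substitution. Hence $\int_{S_n}G^*\omega=\int_{S_n}\nu^*\omega$.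

\emph{The caps cost little.} On $\{|z_j|\le\sigma\}$, $G$ maps into the open hemisphere around $q_j$. In polar coordinates $(\varrho,\phi)$ about $q_j$ we have $\omega=\sin\varrho\,d\varrho\wedge d\phi=d\vartheta$ with $\vartheta=(1-\cos\varrho)\,d\phi$. With $q_j=(0,0,1)$ this form is $(x^1dx^2-x^2dx^1)/(1+x^3)$, smooth off $-q_j$, and its norm is $(1-\cos\varrho)/\sin\varrho=\tan(\varrho/2)\le1$ on the hemisphere. By Stokes' theorem $\big|\int_{\{|z_j|\le\sigma\}}G^*\omega\big|=\big|\int_{\{|z_j|=\sigma\}}\nu^*\vartheta\big|\le\Lambda_n$.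

Therefore $\operatorname{dist}\big(\int_{S_n}\nu^*\omega,\,4\pi\mathbb{Z}\big)\le m\Lambda_n\to0$. The sets $S_n$ exhaust $\Sigma$, so $\int_{S_n}\nu^*\omega\to\int_\Sigma\nu^*\omega$, and $4\pi\mathbb{Z}$ is closed.
\end{proof}

\subsection*{The case $H\in L^2$}
Here Theorem~\ref{thm:quant} takes two lines. The pointwise identity
\begin{equation}\label{eq:gausseq}
|dN|^2=k_1^2+k_2^2=H^2-2K
\end{equation}
and (H2) show that $N$ has finite energy. Lemma~\ref{lem:degree} gives $\int K\in4\pi\mathbb{Z}$, and \eqref{eq:CV} removes the positive multiples. The cone of Example~\ref{ex:cone} just misses this case: there $\int H^2$ diverges logarithmically and $N$ maps every circle $r=\text{const}$ onto the same circle of $S^2$.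

But the functional $E$ tests $H$ against the $H^1$ norm, which is blind to rapid oscillation, and hypotheses (H1)--(H3) allow such oscillation.

\begin{example}[Ripples]\label{ex:ripples}
Let $b\in C_c^\infty(\mathbb{R}^2)$ be nonzero with support in the unit disc, $y_j=(3j,0)$, and let $\Sigma$ be the graph of
\[
h(y)=\sum_{j\ge1}j^{-5/2}\cos(jy^1)\,b(y-y_j).
\]
The terms have disjoint supports. On the $j$-th one, $|Dh|=O(j^{-3/2})$, $h_{11}=-j^{-1/2}\cos(jy^1)\,b(y-y_j)+O(j^{-3/2})$, $h_{12}=O(j^{-3/2})$, $h_{22}=O(j^{-5/2})$. For a graph, $g_{ij}=\delta_{ij}+h_ih_j$ dominates the Euclidean metric, so $g$ is complete; the second fundamental form is $h_{ij}/\sqrt{1+|Dh|^2}$; and $K=\det D^2h/(1+|Dh|^2)^2$. So $|A|=O(j^{-1/2})$ and $K=O(j^{-3})$, which gives (H1) and (H2). Also $\max|k_i|\ge|h_{11}|(1+|Dh|^2)^{-3/2}$, and $\int\cos^2(jy^1)\,b(y-y_j)^2dy=\frac12\int b^2+O(1/j)$ by one integration by parts. Hence $\int|dN|^2\ge c\sum_{j\ge j_0}1/j=\infty$, and $H\notin L^2$ by \eqref{eq:gausseq}. Yet $H\in H^{-1}$. The component $N^3=(1+|Dh|^2)^{-1/2}$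 is bounded below and has bounded gradient, so $\|\psi/N^3\|_{H^1}\le C\|\psi\|_{H^1}$; by \eqref{eq:gaussformula},
\[
\ell(\psi)=\int_\Sigma\Delta X^3\,\frac{\psi}{N^3}\,d\Sigma=-\int_\Sigma\Big\langle\nabla X^3,\nabla\frac{\psi}{N^3}\Big\rangle d\Sigma,
\]
and $|\nabla X^3|\le|Dh|$ is square integrable.
\end{example}

On this surface Lemma~\ref{lem:degree} does not apply to $N$. The ripples have to be ironed out first, without changing the total curvature.

\section{Quantization of the total curvature}\label{sec:quant}

In this section $H\in H^{-1}(\Sigma)$ with constant $M$, and $\Lambda=1/a$, so that $|dN(v)|\le\Lambda|v|$ by (H3). We replace $X$ by a map $Y$ whose Laplacian is in $L^2$, show that $Y$ is $C^1$-close to $X$ at infinity and has square integrable Hessian, patch $X$ and $Y$ to an immersion whose Gauss map has finite energy, and compare total curvatures by Theorem~\ref{thm:hartman}.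

\subsection{The smoothed position vector}
The natural smoothing at unit scale is a solution of $(1-\Delta)Y=X$. Writing $Y=X+V$ and using $\Delta X=HN$ turns this into $(1-\Delta)V=HN$, and $H\in H^{-1}$ is the condition under which this equation can be solved in $H^1$.

\begin{lemma}\label{lem:V}
There is a smooth $V:\Sigma\to\mathbb{R}^3$ with $V,\,dV\in L^2(\Sigma)$ and $-\Delta V+V=HN$. The map $Y=X+V$ satisfies $\Delta Y=V\in L^2(\Sigma)$.
\end{lemma}

\begin{proof}
For $v\in C_c^\infty(\Sigma)$ we have $|\nabla(vN^i)|\le|\nabla v|+\Lambda|v|$, so $\|vN^i\|_{H^1}\le C\|v\|_{H^1}$ and $\big|\int HN^iv\big|=|\ell(vN^i)|\le CM\|v\|_{H^1}$. The Riesz representation theorem in the $H^1$-closure of $C_c^\infty(\Sigma)$ gives $V^i$ with $\int(V^iv+\langle\nabla V^i,\nabla v\rangle)=\int HN^iv$ for all such $v$. A weak solution of an elliptic equation with smooth coefficients and smooth right side is smooth. Finally $\Delta Y=HN+(V-HN)=V$.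
\end{proof}

\subsection{Decay of the correction}
To turn $L^2$ information into pointwise decay of $V$ and $dV$ we need elliptic estimates whose constants do not depend on the point. Only $A$, not $\nabla A$, is bounded; this yields charts in which $g$ is uniformly Lipschitz, which is enough for $W^{2,p}$ estimates. Put $r=\pi/(4\Lambda)$ and $\varrho=r/2$, and let $D_s\subset\mathbb{R}^2$ be the open disc of radius $s$ about $0$.

\begin{lemma}\label{lem:graph}
For each $p\in\Sigma$ there is a diffeomorphism $S$ of $D_\varrho$ onto an open neighborhood of $p=S(0)$ in $B(p,r)$ such that, after a rigid motion of $\mathbb{R}^3$, $X(S(y))=(y,h(y))$ with $Dh(0)=0$, $|Dh|\le1$ and $|D^2h|\le2\sqrt2\,\Lambda$ in operator norm.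
\end{lemma}

\begin{proof}
Normalize $X(p)=0$, $N(p)=(0,0,1)$, and let $P=(X^1,X^2):\Sigma\to\mathbb{R}^2$. The Gauss map stretches curves by at most $\Lambda$, so on $B(p,r)$ the angle between $N$ and $N(p)$ is at most $\Lambda r=\pi/4$. A unit tangent vector $v$ at $x\in B(p,r)$ is orthogonal to $N(x)$, so $|\langle v,N(p)\rangle|\le\sin\frac\pi4$ and $|dP(v)|\ge1/\sqrt2$. Thus $dP$ is invertible on $B(p,r)$.

We invert $P$ by lifting rays. For $y\in D_\varrho$ let $Z_y=(dP)^{-1}(y)$, a smooth vector field on $B(p,r)$, linear in $y$, with $|Z_y|\le\sqrt2\,|y|$. For times in $[0,1]$ its integral curve $\gamma_y$ from $p$ stays in the closed ball of radius $\sqrt2\varrho<r$, which is compact by completeness; so $\gamma_y$ exists up to time $1$. Put $S(y)=\gamma_y(1)$, which is smooth in the parameter $y$. Since $\frac{d}{d\tau}P(\gamma_y(\tau))=y$, we get $P(S(y))=y$. So $S$ is injective and $dS$ is invertible, and $S$ is a diffeomorphism onto an open set. Put $h=X^3\circ S$.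

The normal of the graph is $(-Dh,1)/\sqrt{1+|Dh|^2}$, and its third component is $1$ at $0$ and at least $\cos\frac\pi4$ everywhere; so $Dh(0)=0$ and $|Dh|\le1$. For a Euclidean unit vector $e$, $|e|_g^2=1+\langle Dh,e\rangle^2\le2$ and $D^2h(e,e)=\sqrt{1+|Dh|^2}\;g(Ae,e)$, so $|D^2h(e,e)|\le\sqrt2\cdot2\Lambda$.
\end{proof}

We recall the interior estimate \cite[Theorem~9.11]{GT}. Let $D'\Subset D\subset\mathbb{R}^n$, $1<p<\infty$, and $L=a^{ij}\partial_{ij}+b^i\partial_i+c$ with $a^{ij}$ continuous, $a^{ij}e_ie_j\ge\lambda|e|^2$ and all coefficients bounded by $\Lambda'$. If $u\in W^{2,p}_{\rm loc}(D)\cap L^p(D)$, then $\|u\|_{W^{2,p}(D')}\le C(\|u\|_{L^p(D)}+\|Lu\|_{L^p(D)})$, where $C$ depends only on $n,p,\lambda,\Lambda',D',D$ and the modulus of continuity of the $a^{ij}$.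

\begin{lemma}\label{lem:decay}
$|V|+|dV|\to0$ at infinity. In particular $\beta:=\sup_{\Sigma,\,i}|\nabla Y^i|<\infty$.
\end{lemma}

\begin{proof}
In the chart of Lemma~\ref{lem:graph}, $g_{ij}=\delta_{ij}+h_ih_j$, $g^{ij}=\delta_{ij}-h_ih_j/(1+|Dh|^2)$ and $\Gamma^k_{ij}=g^{kl}h_lh_{ij}=h_kh_{ij}/(1+|Dh|^2)$. So $g^{ij}$ has eigenvalues in $[\frac12,1]$ and a Lipschitz constant depending only on $\Lambda$, and $b^k=-g^{ij}\Gamma^k_{ij}$ is bounded in terms of $\Lambda$. The equation for $V$ reads $g^{ij}\partial_{ij}V+b^k\partial_kV-V=-HN$. Apply the estimate with $p=2$ on $D_{3\varrho/4}\Subset D_{7\varrho/8}$ and use $W^{2,2}\subset L^4$; then apply it with $p=4$ on $D_{\varrho/2}\Subset D_{3\varrho/4}$ and use the two-dimensional Sobolev embedding $W^{2,4}\subset C^1$. Since $dy\le d\Sigma$ and $g_{ij}(0)=\delta_{ij}$,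
\[
|V(p)|+|dV(p)|\le C\Big(\|V\|_{L^2(B(p,r))}+\sup_{B(p,r)}|H|\Big)
\]
with $C$ independent of $p$. As $p\to\infty$, the ball $B(p,r)$ leaves every compact set, so the first term tends to $0$ because $V\in L^2(\Sigma)$ and the second by (H1). Finally $|\nabla X^i|\le1$, and $|dV|$ is continuous and tends to $0$, hence is bounded.
\end{proof}

\subsection{The Hessian of $Y$ is square integrable}
The identity \eqref{eq:gausseq} is special to the isometric immersion $X$. Its substitute for $Y$ is Bochner's formula: for smooth $f$ on a surface,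
\[
\tfrac12\Delta|\nabla f|^2=|\nabla^2f|^2+\langle\nabla f,\nabla\Delta f\rangle+K|\nabla f|^2 .
\]
Formal integration gives $\int|\nabla^2f|^2=\int(\Delta f)^2-\int K|\nabla f|^2$; summed over $f=X^i$, this is the integral of \eqref{eq:gausseq}, because $\sum|\nabla^2X^i|^2=k_1^2+k_2^2$, $\sum(\Delta X^i)^2=H^2$ and $\sum|\nabla X^i|^2=2$. For $f=Y^i$ the right side is finite by Lemmas~\ref{lem:V} and~\ref{lem:decay} and (H2), and the cutoffs justify the integration. Let $|\nabla^2Y|^2=\sum_i|\nabla^2Y^i|^2$, with Hilbert--Schmidt norms.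

\begin{lemma}\label{lem:hessian}
$\int_\Sigma|\nabla^2Y|^2\,d\Sigma<\infty$.
\end{lemma}

\begin{proof}
Let $f=Y^i$, $v=V^i=\Delta f$ and $\varphi=\varphi_n$. Multiply Bochner's formula by $\varphi^2$ and integrate by parts, which is allowed since $\varphi^2$ is Lipschitz with compact support:
\[
\int\varphi^2|\nabla^2f|^2=-\int\varphi\,\langle\nabla\varphi,\nabla|\nabla f|^2\rangle+\int v\operatorname{div}(\varphi^2\nabla f)-\int\varphi^2K|\nabla f|^2 .
\]
Since $|\nabla|\nabla f|^2|\le2\beta|\nabla^2f|$, the first term is at most $\frac12\int\varphi^2|\nabla^2f|^2+2\beta^2\int|\nabla\varphi|^2$. The second equals $\int\varphi^2v^2+2\int\varphi v\langle\nabla\varphi,\nabla f\rangle\le2\int v^2+\beta^2\int|\nabla\varphi|^2$. The third is at most $\beta^2\int|K|$. Hence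
\[
\tfrac12\int\varphi_n^2|\nabla^2f|^2\le2\int v^2+3\beta^2\int|\nabla\varphi_n|^2+\beta^2\int|K| ,
\]
and Fatou's lemma gives the claim as $n\to\infty$.
\end{proof}

\subsection{The modified immersion}
Where $dV$ is not small, $Y$ need not be an immersion. We therefore keep $X$ on a large compact set and pass to $Y$ where $V$ and $dV$ are small. The transition must have a gradient bound that does not depend on how far out it takes place. Fix $o\in\Sigma$ and let $d_o=d(o,\cdot)$ be the $g$-distance from $o$.

\begin{lemma}\label{lem:rho}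
There is a smooth $\rho:\Sigma\to\mathbb{R}$ with $|\rho-d_o|\le1$ and $|\nabla\rho|\le2$.
\end{lemma}

\begin{proof}
Take a locally finite cover by relatively compact charts, indexed by $i\ge1$, with a subordinate smooth partition of unity $\theta_i$; the supports are compact. Let $f_i$ be a mollification of $d_o$ in the $i$-th chart, smooth near $\operatorname{supp}\theta_i$. The function $d_o$ is $1$-Lipschitz, so $|d(d_o)|_g\le1$ a.e. In the chart, $df_i(x)$ is an average of covectors $d(d_o)(x')$ with $x'$ near $x$; by uniform continuity of $g$ near $\operatorname{supp}\theta_i$, each has $g(x)$-norm at most $\frac32$ if the mollification scale is small. Choose it so small that on $\operatorname{supp}\theta_i$ both $|df_i|\le\frac32$ and $|f_i-d_o|\le2^{-i-2}/(1+\sup|d\theta_i|)$. Put $\rho=\sum\theta_if_i$. Then $|\rho-d_o|\le1$, and since $\sum d\theta_i=0$,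
\[
d\rho=\sum\theta_i\,df_i+\sum(f_i-d_o)\,d\theta_i,\qquad|d\rho|\le\tfrac32+\tfrac14 .\qedhere
\]
\end{proof}

By Lemma~\ref{lem:decay} and $\{\rho>R\}\subset\{d_o>R-1\}$, choose $R$ with $|V|\le\frac1{40}$ and $|dV|\le\frac1{40}$ on $\{\rho>R\}$. Let $\tau:\mathbb{R}\to[0,1]$ be smooth with $\tau=0$ on $(-\infty,0]$, $\tau=1$ on $[2,\infty)$ and $0\le\tau'\le1$. Put
\[
\zeta=\tau(\rho-R),\qquad\widetilde X=X+\zeta V .
\]
Then $|d\zeta|\le2$, $\zeta$ and $d\zeta$ vanish on $\{\rho\le R\}$, and $\widetilde X=Y$ off the compact set $Q_0=\{\rho\le R+2\}$.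

\begin{lemma}\label{lem:modified}
$\widetilde X$ is an immersion. Its induced metric $\widetilde g$ is complete, satisfies $0.9\le|v|_{\widetilde g}/|v|_g\le1.1$, and $|v|_{\widetilde g}/|v|_g\to1$ uniformly at infinity. Its curvature $\widetilde K$ is integrable with respect to its area element $d\widetilde\Sigma$, and $\int_\Sigma\widetilde K\,d\widetilde\Sigma\in4\pi\mathbb{Z}$.
\end{lemma}

\begin{proof}
For a $g$-unit vector $v$,
\[
\big||d\widetilde X(v)|-1\big|\le|V|\,|d\zeta|+\zeta\,|dV| .
\]
The right side is $0$ on $\{\rho\le R\}$, at most $\frac3{40}<\frac1{10}$ elsewhere, and equal to $|dV|$ off $Q_0$, where it tends to $0$ at infinity. This gives the immersion property and the bounds. Since $\widetilde g\ge0.81\,g$, sets bounded for $\widetilde g$ are bounded for $g$, and $\widetilde g$ is complete.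

Let $\widetilde N$ be the oriented unit normal of $\widetilde X$. Differentiate $\langle\widetilde N,d\widetilde X(w)\rangle=0$ along $v$; the term $d\widetilde X(\nabla_vw)$ is orthogonal to $\widetilde N$, so
\[
\langle d\widetilde N(v),d\widetilde X(w)\rangle=-\langle\widetilde N,\nabla^2\widetilde X(v,w)\rangle,
\]
with the Hessian taken for $g$. As $d\widetilde N(v)\perp\widetilde N$, there is $w$ with $d\widetilde N(v)=d\widetilde X(w)$, and $|w|_g\le\frac{10}9|d\widetilde N(v)|$. For this $w$ the identity gives $|d\widetilde N(v)|^2\le|\nabla^2\widetilde X|\,|v|_g\cdot\frac{10}9|d\widetilde N(v)|$. Summing over a $g$-orthonormal frame, $|d\widetilde N|^2\le2\left(\frac{10}9\right)^2|\nabla^2\widetilde X|^2$. The right side is bounded on $Q_0$ and integrable off $Q_0$ by Lemma~\ref{lem:hessian}. So Lemma~\ref{lem:degree} applies to $\nu=\widetilde N$, and $\widetilde N^*\omega=\widetilde K\,d\widetilde\Sigma$.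
\end{proof}

\subsection{The total curvature is unchanged}
The curvatures $K$ and $\widetilde K$ involve second derivatives of the immersions, and we have no pointwise comparison of these. But by Theorem~\ref{thm:hartman} the total curvature is determined by the topology and the area of large balls, and for these $C^0$-closeness of the metrics at infinity is enough.

\begin{lemma}\label{lem:same}
$\int_\Sigma\widetilde K\,d\widetilde\Sigma=\int_\Sigma K\,d\Sigma$.
\end{lemma}

\begin{proof}
Let $\varepsilon\in(0,\frac12)$. By Lemma~\ref{lem:modified} there is a compact $Q$ off which $(1-\varepsilon)|v|_g\le|v|_{\widetilde g}\le(1+\varepsilon)|v|_g$. Denote by a tilde the distance, balls and area of $\widetilde g$, and choose $R_0$ with $Q\subset B(o,R_0)\cap\widetilde B(o,R_0)$. A $g$-minimizing geodesic from $o$ to $x$, which exists by completeness, is at distance $s$ from $o$ at arclength $s$, hence outside $Q$ for $s\ge R_0$. Its $\widetilde g$-length is at most $1.1R_0+(1+\varepsilon)d(o,x)$. In the same way a $\widetilde g$-minimizing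 geodesic has $g$-length at most $\frac{10}9R_0+(1-\varepsilon)^{-1}\widetilde d(o,x)$. With $c=2R_0$,
\[
B(o,s)\subset\widetilde B\big(o,(1+\varepsilon)s+c\big),\qquad\widetilde B(o,s)\subset B\big(o,(1-\varepsilon)^{-1}s+c\big).
\]
Off $Q$ we have $(1-\varepsilon)^2d\Sigma\le d\widetilde\Sigma\le(1+\varepsilon)^2d\Sigma$. With $c'=\operatorname{Area}(Q)+\widetilde{\operatorname{Area}}(Q)$,
\begin{align*}
\widetilde{\operatorname{Area}}\big(\widetilde B(o,s)\big)&\le(1+\varepsilon)^2\operatorname{Area}\big(B(o,(1-\varepsilon)^{-1}s+c)\big)+c',\\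
\operatorname{Area}\big(B(o,s)\big)&\le(1-\varepsilon)^{-2}\,\widetilde{\operatorname{Area}}\big(\widetilde B(o,(1+\varepsilon)s+c)\big)+c'.
\end{align*}
Both metrics are complete with integrable curvature on the finitely connected surface $\Sigma$, so Theorem~\ref{thm:hartman} applies to both. Let $\Theta=2\pi\chi(\Sigma)-\int K\,d\Sigma$ and $\widetilde\Theta=2\pi\chi(\Sigma)-\int\widetilde K\,d\widetilde\Sigma$. Dividing by $s^2/2$ and letting $s\to\infty$ gives $\widetilde\Theta\le\left(\frac{1+\varepsilon}{1-\varepsilon}\right)^2\Theta$ and $\Theta\le\left(\frac{1+\varepsilon}{1-\varepsilon}\right)^2\widetilde\Theta$. Both numbers are finite and independent of $\varepsilon$, so $\Theta=\widetilde\Theta$.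
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
By Lemmas~\ref{lem:modified} and~\ref{lem:same}, $\int_\Sigma K\,d\Sigma\in4\pi\mathbb{Z}$. By \eqref{eq:CV}, $\int_\Sigma K\,d\Sigma\le2\pi$. The multiples of $4\pi$ not exceeding $2\pi$ are $0,-4\pi,-8\pi,\dots$.
\end{proof}

With Section~\ref{sec:spectral}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:infinite}.

\section{All values occur for immersions}\label{sec:sharp}

The plane gives the value $0$ in Theorem~\ref{thm:quant}. For an integer $n\ge1$, take the Weierstrass data $(z^n,z^n\,dz)$ on $\mathbb{C}$, that is,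
\[
X(z)=\operatorname{Re}\int_0^z\Phi\,dz,\qquad\Phi=\Big(\tfrac12(1-z^{2n}),\ \tfrac i2(1+z^{2n}),\ z^n\Big).
\]
With $w=z^n$,
\[
\sum_k\Phi_k^2=\tfrac14\big[(1-w^2)^2-(1+w^2)^2\big]+w^2=0,\qquad\sum_k|\Phi_k|^2=\tfrac12(1+|w|^4)+|w|^2=\tfrac12(1+|w|^2)^2 .
\]
Writing $z=x+iy$, we have $X_x=\operatorname{Re}\Phi$ and $X_y=-\operatorname{Im}\Phi$; the first identity says that these vectors are orthogonal and of equal length, and the second gives $g=\lambda^2|dz|^2$ with $\lambda=\frac12(1+|z|^{2n})$. Since $\lambda\ge\frac12$, $X$ is an immersion and $g$ is complete. The components of $X$ are harmonic in the conformal coordinate $z$, so $HN=\Delta X=0$: the surface is minimal, and $H=0\in H^{-1}$. Let $\Delta_0=4\partial_z\partial_{\bar z}$ be the Euclidean Laplacian. From $K=-\lambda^{-2}\Delta_0\log\lambda$ and $\Delta_0\log(1+|w|^2)=4|w'|^2/(1+|w|^2)^2$,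
\[
K=-\frac{16n^2|z|^{2n-2}}{(1+|z|^{2n})^4},\qquad\int K\,d\Sigma=-\int_0^\infty\frac{4n^2s^{2n-2}}{(1+s^{2n})^2}\,2\pi s\,ds=-4\pi n\int_0^\infty\frac{du}{(1+u)^2}=-4\pi n ,
\]
with $u=s^{2n}$. As $K\le0$, it is integrable, and $k_1^2=k_2^2=-K\to0$ at infinity. So (H1) and (H2) hold, (H3) holds for small $a$, and each of the values $0,-4\pi,-8\pi,\dots$ is attained by a complete immersed surface.

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, Theorem 9.11 (interior $W^{2,p}$ estimates).

\bibitem{Hartman}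
P.~Hartman, \emph{Amer. J. Math.} \textbf{86} (1964).

\bibitem{Huber}
A.~Huber, \emph{Comment. Math. Helv.} \textbf{32} (1957).

\bibitem{LinLu}
Christopher Lin and Zhiqin Lu, \emph{Discrete spectrum of quantum tubes}, arXiv:math/0601280 (2006).

\bibitem{Shiohama}
K.~Shiohama, \emph{Proc. AMS} \textbf{94} (1985).

\end{thebibliography}
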